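# The rings $H\mathbb Z\wedge_{MU^{\wedge N}}H\mathbb Z$ and $H\mathbb Z\wedge (BBU^N)_+$: equivalent as $E_1$-algebras, different as $E_2$-rings

## 1. The self-smash product $K(E)=H\wedge_E H$ and its suspension map

Write $H=H\mathbb Z$. Let $E$ be a connective $E_\infty$-ring spectrum with $\pi_0E=\mathbb Z$. It has an augmentation $\varepsilon:E\to H$, and we can form the $E_\infty$-ring
$$K(E)=H\wedge_E H .$$
Here is what it is for. We shall meet a conjecture asserting that two ring spectra agree. Both turn out to be of the form $K(E)$, with $\pi_*E$ a polynomial ring on even generators. For such $E$ there is a map $g$ that raises degree by one and reads off the indecomposables of $\pi_*K(E)$ from those of $\pi_*E$. Consequently, if $\lambda:E\to E'$ is an $E_\infty$-map whose effect on indecomposables we know, we also know the effect of $K(\lambda):K(E)\to K(E')$. The disproof compares the determinants of one such map in two different degrees.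

**Augmentations are unique.** Let $1\le k\le\infty$ and let $E$ be a connective $E_k$-ring with $\pi_0E=\mathbb Z$. Then the space of $E_k$-ring maps $E\to H$ is contractible. Indeed $H$ has homotopy only in degree $0$, so such a map factors uniquely through $\tau_{\le0}E=H$. Maps between discrete rings form the discrete set of ring homomorphisms, and $\mathrm{Hom}(\mathbb Z,\mathbb Z)$ is one point. We always write $\varepsilon$ for this map. Any diagram of such maps ending in $H$ commutes, in a canonical way.

**Indecomposables.** Let $P_*$ be a graded-commutative ring, zero in negative degrees, with $P_0$ equal to the ground ring ($\mathbb Z$, a subring of $\mathbb Q$, or $\mathbb F_p$). Write $Q_d(P_*)$ for the degree $d$ part, $d\geq 1$, of the positive-degree elements modulo sums of products of two positive-degree elements. For $P_*=\mathbb Z[x]$ with $|x|=2$ we have $Q_2=\mathbb Z$ and $Q_d=0$ for $d\ne2$. For the divided power ring $\Gamma[x]$ with $|x|=2$, the relation $x^2=2\gamma_2(x)$ gives $Q_4=\mathbb Z/2$.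

**Construction of $g$.** Let $I\to E\xrightarrow{\varepsilon}H$ be a fiber sequence of $E$-modules. Apply $H\wedge_E-$ to get a cofiber sequence
$$H\wedge_E I\to H\to K(E),$$
whose second map is the left unit. The multiplication $K(E)\to H$ splits the left unit, so $\pi_*H\to\pi_*K(E)$ is injective. Hence the boundary map
$$\partial:\pi_{d+1}K(E)\to\pi_d(H\wedge_EI)$$
is surjective, and for $d\ge0$ its kernel is the image of $\pi_{d+1}H=0$. So $\partial$ is an isomorphism for $d\ge0$. For $d\ge1$ we have $\pi_dI=\pi_dE$, because $\pi_dH=\pi_{d+1}H=0$, and we define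
$$g:\pi_dE=\pi_dI\to\pi_d(H\wedge_EI)\xrightarrow{\ \partial^{-1}\ }\pi_{d+1}K(E).$$
This map is additive, and natural for $E_\infty$-maps, since these respect augmentations.

It also kills products. The map $\pi_*I\to\pi_*(H\wedge_EI)$ is $\pi_*E$-linear, and $\pi_*E$ acts on the target through $\varepsilon$, so positive-degree elements act by $0$. If $x,y$ have positive degree, then $xy$, viewed as $x$ times $y\in\pi_*I$, goes to $\varepsilon(x)$ times something, which is $0$. So $g$ factors through $Q_d(\pi_*E)$.

**Lemma 1.** Suppose $\pi_*E=\mathbb Z[x_1,x_2,\dots]$ with generators of positive even degree, finitely many in each degree. Then $\pi_*K(E)$ is the exterior algebra $\bigwedge_{\mathbb Z}(g(x_1),g(x_2),\dots)$. Hence $g:Q_{2i}(\pi_*E)\to Q_{2i+1}(\pi_*K(E))$ is an isomorphism for all $i\ge1$.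

**Step 1: build $H$ from the cones on the $x_k$.** Put $d_k=|x_k|$ and $E/x_k=\mathrm{cof}(x_k:\Sigma^{d_k}E\to E)$. The class $x_k$ lifts uniquely to $\pi_{d_k}I$, that is, to an $E$-linear map $\Sigma^{d_k}E\to I$. This gives a map of cofiber sequences which is the identity on $E$:
$$(\Sigma^{d_k}E\to E\to E/x_k)\longrightarrow(I\to E\to H). \tag{1}$$
In particular we get an $E$-linear map $E/x_k\to H$ extending $\varepsilon$. Multiplying these maps in $H$ and passing to the colimit over $m$ gives
$$\mathrm{colim}_m\,\bigl(E/x_1\wedge_E\cdots\wedge_EE/x_m\bigr)\longrightarrow H .$$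
Since $(x_1,x_2,\dots)$ is a regular sequence, induction on $m$ shows that the $m$-th term has homotopy $\pi_*E/(x_1,\dots,x_m)$. So the source has homotopy $\mathbb Z$ in degree $0$. The map sends $1$ to $1$, so it is an equivalence.

**Step 2: base change to $H$.** Apply $H\wedge_E-$. We get an equivalence
$$\mathrm{colim}_m\,\bigl((H\wedge_EE/x_1)\wedge_H\cdots\wedge_H(H\wedge_EE/x_m)\bigr)\simeq K(E),$$
which is the product, in the (left) $H$-algebra $K(E)$, of the maps $\gamma_k:H\wedge_EE/x_k\to K(E)$. Since $\varepsilon(x_k)=0$, the spectrum $H\wedge_EE/x_k$ is the cofiber of $0:\Sigma^{d_k}H\to H$. So its homotopy is $\mathbb Z\oplus\mathbb Z\tilde g_k$, where $\tilde g_k$, in degree $d_k+1$, is the unique class whose boundary is the generator of $\pi_{d_k}(H\wedge_E\Sigma^{d_k}E)=\mathbb Z$.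

**Step 3: identify $\gamma_k(\tilde g_k)$.** By (1), $\partial\gamma_k(\tilde g_k)$ is the image of that generator under $H\wedge_E\Sigma^{d_k}E\to H\wedge_EI$, which is the image of $x_k$. Hence $\gamma_k(\tilde g_k)=g(x_k)$. All groups are free, so by Künneth the squarefree monomials in the $g(x_k)$ form a $\mathbb Z$-basis of $\pi_*K(E)$. The $g(x_k)$ have odd degree, so $2g(x_k)^2=0$ by graded commutativity, and $g(x_k)^2=0$ because $\pi_*K(E)$ is torsion-free. $\square$

## 2. Norms of Real bordism and the conjectured splitting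

The question comes from Michael A. Hill and Michael J. Hopkins, "On the hyperreal dual Steenrod algebra", arXiv:2602.11010 (2026).

Let $n\ge1$, $G=C_{2^n}\supseteq C_2$ and $N=|G/C_2|=2^{n-1}$. Write $\otimes$ for the smash product of genuine $G$-spectra. The objects are as follows.

- $MU_{\mathbb R}$ is the $C_2$-spectrum of Real bordism, with underlying spectrum $MU$. Its Hill–Hopkins–Ravenel norm $\Xi_n=MU^{((G))}=N_{C_2}^{G}MU_{\mathbb R}$ is a $G$-commutative ring spectrum with underlying spectrum $MU^{\wedge N}$.
- $H\underline{\mathbb Z}$ is the Eilenberg–Mac Lane spectrum of the constant Mackey functor, a commutative $\Xi_n$-algebra through the zeroth slice section $\Xi_n\to P^0\Xi_n\simeq H\underline{\mathbb Z}$. Its underlying spectrum is $H$.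
- $BU_{\mathbb R}$ is the connected $C_2$-space classifying stable Real vector bundles of virtual dimension zero, a grouplike $C_2$-$E_\infty$ space under Whitney sum. Its underlying space is $BU$ with complex conjugation, and its fixed points are $BO$. $BBU_{\mathbb R}$ is its delooping in the trivial-representation direction.
- For a $C_2$-object $X$, $\mathrm{Map}^{C_2}(G,X)$ is the coinduction of $X$ to $G$. Its underlying object is the product of $N$ copies of $X$.
- For a $C_2$-representation $V$, $E_V$ is the little disks operad of $V$. Forgetting the action, it is $E_{|V|}$ with $|V|=\dim V$. For the sign representation $\sigma$, $E_{2+\sigma}$ is an equivariant form of $E_3$.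

**Conjecture.** There is an equivalence of $\mathrm{Map}^{C_2}(G,E_{2+\sigma})$-algebras
$$H\underline{\mathbb Z}\wedge_{\Xi_n}H\underline{\mathbb Z}\;\simeq\;H\underline{\mathbb Z}\otimes\Sigma^\infty_+\mathrm{Map}^{C_2}(G,BBU_{\mathbb R}).$$

On the left the structure is restricted from the commutative ring structure. On the right it comes from the $C_2$-$E_\infty$ structure of $BBU_{\mathbb R}$, restricted to $E_{2+\sigma}$ and coinduced to $G$.

For $n=1$ coinduction does nothing, and the underlying statement compares $H\wedge_{MU}H$ with $H\wedge BBU_+$ as $E_3$-rings. For $n=2$ we have $G=C_4$ and $N=2$. The underlying rings are $H\wedge_{MU\wedge MU}H$ and $H\wedge(BBU\times BBU)_+$, and the underlying operad is $E_3\times E_3$.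

In general, put
$$M=MU^{\wedge N},\qquad R=H\wedge_MH,\qquad T=H\wedge(BBU^N)_+,$$
regarded as $E_\infty$-rings. For a subring $\Lambda\subseteq\mathbb Q$, let $R_\Lambda,T_\Lambda$ be the $\Lambda$-localizations.

**Theorem A.** $R$ and $T$ are not equivalent as $E_2$-ring spectra. Hence the conjecture is false for all $n\ge1$. It stays false if $E_{2+\sigma}$ is replaced by $E_V$ for any $C_2$-representation $V$ with $\dim V\ge2$.

**Theorem A′.** If $R_\Lambda\simeq T_\Lambda$ as $E_2$-rings, then $\Lambda^\times\to\mathbb F_p^\times$ is surjective for every prime $p$ not invertible in $\Lambda$.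

**Theorem B.** $R\simeq T$ as $E_1$-$H\mathbb Z$-algebras. So $k=1$ is the largest $k$ for which the underlying $E_k$-rings are equivalent.

Note that Theorem A does not assume that the equivalence is $H\mathbb Z$-linear. For $\Lambda=\mathbb Z$ we have $\Lambda^\times=\{\pm1\}$, which is not all of $\mathbb F_5^\times$, so the first sentence of Theorem A is a case of Theorem A′. For $\Lambda=\mathbb Z[1/2]$ the units are $\pm2^a$. Modulo $17$ we have $2^4\equiv-1$, so the units give only the $8$ powers of $2$ among $16$ classes, and $R_\Lambda\not\simeq T_\Lambda$ again. For $\Lambda=\mathbb Z_{(p)}$ the only non-invertible prime is $p$, and $\mathbb Z_{(p)}^\times\to\mathbb F_p^\times$ is onto, so Theorem A′ gives no obstruction. In particular the 2-localized analogue of the conjecture is not decided here. Theorem B is not used for A or A′.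

**Reduction of the conjecture to $E_2$-rings.** The purpose is to discard the group action. Restriction to the trivial group is symmetric monoidal and preserves colimits. So it carries the left side to $H\wedge_{MU^{\wedge N}}H=R$, and the right side to $H\wedge(BBU^N)_+=T$. The underlying operad of $\mathrm{Map}^{C_2}(G,E_V)$ is $\prod_{G/C_2}E_{|V|}$, and for $|V|\ge2$ there are operad maps
$$E_2\to E_{|V|}\xrightarrow{\ \mathrm{diag}\ }\prod_{G/C_2}E_{|V|}.$$
Restrict along them. On $R$ we get the $E_2$-structure underlying the commutative structure, because any operad map to $E_\infty$ is unique up to contractible choice. On $T$ the $j$-th operad factor acts on the $j$-th copy of $BBU$, so the diagonal acts as on the product $E_\infty$-space $BBU^N$. This is the $E_2$-structure underlying the $E_\infty$-ring $T$. Hence the conjecture, and each of its variants with $\dim V\ge2$, would give an equivalence of $E_2$-rings $T\simeq R$. Since $\mathbb Z^\times\to\mathbb F_5^\times$ is not surjective, Theorem A follows from Theorem A′.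

## 3. Both sides are exterior algebras on the same degrees

**The left side.** $R=K(M)$ by definition. Here
$$\pi_*M=MU_*[b_i^{(j)}:i\ge1,\ 2\le j\le N]$$
is polynomial, with $N$ generators in each degree $2i$, $i\ge1$.

**The right side.** Let $C=H\wedge BU^N_+$. Then $T=K(C)$ as $E_\infty$-rings. Indeed, $\Sigma^\infty_+$ from $E_\infty$-spaces to $E_\infty$-rings is a left adjoint, so it preserves the pushout $*\sqcup_{BU^N}*=B(BU^N)$; now smash with $H$. Let $x=c_1(L)\in H^2(\mathbb{CP}^\infty)$, and let $a_i\in H_{2i}(BU)$ be the image, under $L-1:\mathbb{CP}^\infty\to BU$, of the class dual to $x^i$. Then $\pi_*C=\mathbb Z[a_i^{(j)}:i\ge 1,\ 1\le j\le N]$.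

By Lemma 1, $\pi_*R$ and $\pi_*T$ are torsion-free exterior algebras, and for both $Q_{2i+1}\cong\mathbb Z^N$ for $i\ge1$. So the graded rings $\pi_*R$ and $\pi_*T$ are isomorphic, and homotopy rings alone cannot decide the question.

**A first attempt: a direct comparison map.** The Thom isomorphism suggests a map. $MU$ is the Thom spectrum of an $E_\infty$-map $BU\to BGL_1(\mathbb S)$, and $\varepsilon:MU\to H$ is an $E_\infty$-map, so the Thom isomorphism is an equivalence of $E_\infty$-rings $H\wedge MU\simeq H\wedge BU_+$. Taking $N$-fold smash powers over $H$ gives $H\wedge M\simeq C$. Let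
$$\lambda:M\to H\wedge M\simeq C$$
be the unit (Hurewicz) map, and put
$$\kappa=K(\lambda):R\to T,$$
an $E_\infty$-map. By naturality of $g$ and Lemma 1, $Q_{2i+1}(\kappa)$ is identified with $Q_{2i}(\lambda)$.

**Lemma 2.** With respect to $\mathbb Z$-bases, $\det Q_{2i+1}(\kappa)=\pm h_i$, where $h_i=\ell$ if $i+1$ is a power of a prime $\ell$, and $h_i=1$ otherwise.

*Proof.* Let $Y=MU^{\wedge(N-1)}$, so that $M=MU\wedge Y$ and $H\wedge M=(H\wedge MU)\wedge_{MU}(MU\wedge Y)$. On homotopy, $\lambda$ is
$$MU_*[b_i^{(j)}]\to H_*(MU)[b_i^{(j)}],$$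
the base change of the Hurewicz map $MU_*\to H_*(MU)$. On $Q_{2i}$ it is therefore $\mathrm{diag}(h_i',1,\dots,1)$, where $h_i'$ describes $Q_{2i}(MU_*)=\mathbb Z\to Q_{2i}(H_*MU)=\mathbb Z$. Milnor's theorem (Adams, *Stable Homotopy and Generalised Homology*, Part II, §§7–8) says $h_i'=\pm h_i$. $\square$

Let us see $h_1=2$ by hand. $MU$ has one cell in dimension $0$, one in dimension $2$ attached by $\eta$ (its bottom part is $\Sigma^{-2}\mathbb{CP}^2$), and all other cells in dimension at least $4$. So $\pi_2MU=\pi_2(S^0\cup_\eta e^2)$. In the exact sequence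
$$\pi_2(S^1)\xrightarrow{\ \eta\ }\pi_2(S^0)\to\pi_2(S^0\cup_\eta e^2)\to\pi_2(S^2)=\mathbb Z\xrightarrow{\ \eta\ }\pi_1(S^0)=\mathbb Z/2$$
the first map is onto, since $\pi_2(S^0)$ is generated by $\eta^2$. So $\pi_2MU$ maps isomorphically onto $2\mathbb Z\subset\mathbb Z=H_2(MU)$.

Thus, for $N=1$, the map $\kappa$ is multiplication by $\pm2$ on $\pi_3$, and it is not an equivalence. Here the direct attempt stops. This does not disprove anything, because some other map might be an equivalence. The determinants $h_i$ could be corrected, degree by degree, by a map that has nothing to do with Thom isomorphisms; Theorem B shows that an $E_1$-map can do this. To turn Lemma 2 into an obstruction we need something that ties different degrees together. In degrees with $i+1=\ell$ prime, $\kappa$ has determinant $\pm\ell$, and in degrees where $i+1$ is not a prime power it has determinant $\pm1$. An operation on homotopy joining such a pair of degrees by an isomorphism in $T$ would contradict any equivalence. Dyer–Lashof operations provide it.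

## 4. A Dyer–Lashof operation on $H_*(BBU;\mathbb F_p)$

**Dyer–Lashof operations.** Let $p$ be an odd prime. The homology $H_*(X;\mathbb F_p)$ of an $E_\infty$-space, and more generally the homotopy of an $E_\infty$-$H\mathbb F_p$-algebra, carries operations $Q^a$ of degree $2a(p-1)$. They are additive, natural, and satisfy the Cartan formula. Moreover $Q^ax=x^p$ if $|x|=2a$, and $Q^ax=0$ if $2a<|x|$. They commute with homology suspension and with maps of infinite loop spaces. The reference is Cohen–Lada–May, *The Homology of Iterated Loop Spaces* (CLM below), I.1.1 and III. For instance, for $p=5$ and $|x|=4$ we have $Q^2x=x^5$ and $Q^1x=0$.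

**Homology suspension.** For a connected $E_1$-space $X$, the map $\Sigma X\to BX$ adjoint to $X\simeq\Omega BX$ induces $\sigma:\tilde H_k(X)\to H_{k+1}(BX)$, for any coefficients. We need two facts.

- *$\sigma$ kills decomposables.* Put $Y=BX$, let $\mathrm{ev}:\Sigma\Omega Y\to Y$ be evaluation and $\mu$ loop multiplication. In the group $[\Sigma(\Omega Y\times\Omega Y),Y]$, the map $\mathrm{ev}\circ\Sigma\mu$ is the product of $\mathrm{ev}\circ\Sigma\mathrm{pr}_1$ and $\mathrm{ev}\circ\Sigma\mathrm{pr}_2$, and a product of maps out of a suspension induces the sum on reduced homology. So $\sigma(uv)=\sigma(\mathrm{pr}_{1*}(u\times v))+\sigma(\mathrm{pr}_{2*}(u\times v))=0$ if $|u|,|v|>0$.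
- *Its image is primitive* (when the Künneth theorem holds without torsion terms), because the reduced diagonal of a suspension is null.

**The classes $q_m$.** Let $a(t)=1+\sum_{i\ge1}a_it^i$ with $a_i\in H_{2i}(BU;\mathbb Z)$, and define $q_m\in H_{2m}(BU;\mathbb Z)$ by
$$\sum_{m\ge1}q_mt^m=\frac{t\,a'(t)}{a(t)} .$$
So $q_1=a_1$, $q_2=2a_2-a_1^2$, and $q_3=3a_3-3a_1a_2+a_1^3$. We need five facts.

1. *$q_m$ is primitive.* Since $\Delta a_m=\sum_{i}a_i\otimes a_{m-i}$ with $a_0=1$, the series $a(t)$ is grouplike, and a logarithmic derivative turns products into sums.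
2. *$q_m=m\,a_m+$ decomposables.* Modulo decomposables, $ta'(t)/a(t)$ is $ta'(t)$.
3. *$q_m\not\equiv0$ modulo every prime.* Setting $a_k=0$ for $k\ge2$ gives $ta_1/(1+a_1t)$, so the coefficient of $a_1^m$ in $q_m$ is $(-1)^{m-1}$.
4. *The primitives in $H_{2m}(BU;\mathbb Z)$ are $\mathbb Zq_m$.* The primitives form the kernel of the reduced coproduct, whose target is torsion-free, so they form a pure subgroup. By fact 2, $H_*(BU;\mathbb Q)=\mathbb Q[q_1,q_2,\dots]$ is generated by primitives, so in characteristic $0$ the primitives map isomorphically to the indecomposables, and the rank in degree $2m$ is one. Since $q_m$ is indivisible by fact 3, it is a generator.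
5. *For $p$ odd, $q_{pm}\equiv q_m^{\,p}$ mod $p$.* Identify $a_i$ with the $i$-th elementary symmetric function in variables $t_k$. Then $a(t)=\prod_k(1+t_kt)$ and $ta'(t)/a(t)=\sum_kt_kt/(1+t_kt)$, so $q_m=(-1)^{m-1}P_m$ with $P_m=\sum_kt_k^m$. Now $P_{pm}\equiv P_m^p$ mod $p$, and $(-1)^{pm-1}=(-1)^{p(m-1)}$ since $p$ is odd. (A symmetric function divisible by $p$ as a power series is $p$ times a symmetric function, so the congruence holds among symmetric functions.) For $p=3$, $m=1$ this is visible in the formula for $q_3$.

**A double suspension back into $BU$.** With Whitney sum, $BU=\Omega^\infty\tau_{\ge2}ku$ as an infinite loop space. Hence $BBU=\Omega^\infty\Sigma\tau_{\ge2}ku$, and $B^2BU=\Omega^\infty\Sigma^2\tau_{\ge2}ku\simeq BSU$. Multiplication by the Bott class, $\beta:\Sigma^2\tau_{\ge2}ku\to\tau_{\ge2}ku$, gives an infinite loop map $j:B^2BU\to BU$. For any coefficients define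
$$\nu=j_*\sigma:H_k(BBU)\to H_{k+1}(BU).$$
The map $\nu$ kills decomposables and, mod $p$, commutes with the $Q^a$. Its use is that it moves odd classes, on which $Q^a$ is hard to see, to even classes, where $Q^a$ can be a $p$-th power. Put
$$e_{2i+1}=\sigma(a_i)\in H_{2i+1}(BBU;\mathbb Z),\qquad i\ge1 .$$

**Lemma 3.** (a) $\nu(e_{2i+1})=\pm q_{i+1}$.
(b) $e_{2i+1}$ generates $Q_{2i+1}H_*(BBU;\mathbb Z)\cong\mathbb Z$.
(c) For $p$ an odd prime, $i\ge1$ and $i'=p(i+1)-1$, we have $Q^{i+1}e_{2i+1}=\pm e_{2i'+1}$ modulo decomposables in $H_*(BBU;\mathbb F_p)$.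

**Step (a): a Chern character computation.** The class $\nu(e_{2i+1})=j_*\sigma^2a_i$ is primitive, hence a multiple of $q_{i+1}$ by fact 4. We find the multiple. Write also $a_i$ for the class in $H_{2i}(\mathbb{CP}^\infty)$ dual to $x^i$. Up to sign, $\nu(e_{2i+1})$ is the image of $[S^2]\times a_i$ under
$$S^2\wedge\mathbb{CP}^\infty\xrightarrow{1\wedge(L-1)}S^2\wedge BU\to B^2BU\xrightarrow{\ j\ }BU .$$
If $\xi:\Sigma^\infty\mathbb{CP}^\infty\to\tau_{\ge2}ku$ represents $L-1$, the first two maps together are adjoint to $\Sigma^2\xi$. So the whole composite is adjoint to $\beta\cdot\Sigma^2\xi$, which by definition is the external product $\beta\cdot(L-1)\in\tilde K^0(S^2\wedge\mathbb{CP}^\infty)$, with $\beta$ a generator of $\tilde K^0(S^2)$.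

Put $m=i+1$ and $s_m=m!\,\mathrm{ch}_m\in H^{2m}(BU;\mathbb Z)$. This class is additive, so it vanishes on decomposables. Also $\langle s_m,a_m\rangle=1$, because $s_m(L-1)=x^m$. With $\mathrm{ch}(\beta)=h$ a generator of $H^2(S^2;\mathbb Z)$,
$$s_m(\beta(L-1))=m!\,h\,\frac{x^{m-1}}{(m-1)!}=m\,h\,x^{m-1}.$$
So $\langle s_m,\nu(e_{2i+1})\rangle=\pm m$. By fact 2, $\langle s_m,q_m\rangle=m$. Hence the multiple is $\pm1$.

**Step (b): indivisibility.** By Lemma 1 with $N=1$, $Q_{2i+1}H_*(BBU;\mathbb Z)\cong\mathbb Z$ and $H_*(BBU;\mathbb Z)$ is torsion-free, so indecomposables mod $p$ are the integral ones tensored with $\mathbb F_p$. For every prime $p$, the mod $p$ map $\nu$ kills decomposables, while $\nu(e_{2i+1})=\pm q_{i+1}\not\equiv0$. So $e_{2i+1}$ is nonzero in $Q_{2i+1}\otimes\mathbb F_p$ for every $p$, and it is a generator.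

**Step (c): the operation becomes a $p$-th power.** The degree of $Q^{i+1}e_{2i+1}$ is $2i+1+2(i+1)(p-1)=2p(i+1)-1=2i'+1$. By (b), $Q^{i+1}e_{2i+1}\equiv c\,e_{2i'+1}$ modulo decomposables for some $c\in\mathbb F_p$. Apply $\nu$. Since $|q_{i+1}|=2(i+1)$,
$$\pm c\,q_{i'+1}=\nu(Q^{i+1}e_{2i+1})=Q^{i+1}(\pm q_{i+1})=\pm q_{i+1}^{\,p}=\pm q_{p(i+1)}=\pm q_{i'+1},$$
by facts 5 and 3, and this is nonzero. So $c=\pm1$. $\square$

**The case $n=1$ modulo $5$, by hand.** Take $N=1$, $p=5$, $i=1$, $i'=9$. In $H_*(BBU;\mathbb F_5)$ we have $Q^2e_3=\pm e_{19}$ modulo decomposables. Now reduce $R=H\wedge_{MU}H$ modulo $5$ along the left unit, to get an $E_\infty$-$H\mathbb F_5$-algebra with homotopy $\pi_*R/5$. There $Q^2g(x_1)=d\,g(x_9)$ modulo decomposables for some $d\in\mathbb F_5$, where $x_1,x_9$ are polynomial generators of $MU_*$ in degrees $2$ and $18$. The map $\kappa$ is an $E_\infty$-map under the left units. By Lemma 2 it sends $g(x_1)$ to $\pm2e_3$, and $g(x_9)$ to $\pm e_{19}$ modulo decomposables, since $h_1=2$ and $h_9=1$ ($10$ is not a prime power). Applying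 $\kappa$ gives $\pm d\,e_{19}=Q^2(\pm2e_3)=\pm2e_{19}$ modulo decomposables, so
$$Q^2g(x_1)=\pm2\,g(x_9)\quad\text{modulo decomposables and }5 .$$
The generators of $Q_3$ and $Q_{19}$ are unique up to sign, and $\pm2\ne\pm1$ in $\mathbb F_5$. So there is no equivalence $R\simeq T$ of $E_\infty$-$H$-algebras.

For Theorem A this argument is too weak at one point. An equivalence $\varphi:T\to R$ of $E_2$-rings is not assumed $H$-linear, so it does not induce a map of $H\mathbb F_5$-algebras between the mod $5$ reductions, and it is not an $E_\infty$-map. Nothing says yet that $\varphi$ commutes with $Q^2$. We must construct the operation from the $E_2$-ring structure alone, with values in $\pi_*/p$. (From the $E_1$-structure the weight-$p$ construction gives only $S^{dp}$, i.e. the $p$-th power map, which vanishes on odd classes of $\pi_*T$.)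

## 5. The weight-$p$ part of the free $E_2$-ring on an odd sphere

Let $p$ be an odd prime, $d\ge1$ odd, and $r=p(d+1)-1$. With $\mathcal C_2$ the little 2-disks operad, let
$$D=\mathcal C_2(p)_+\wedge_{\Sigma_p}S^{dp}$$
be the weight-$p$ summand of the free $E_2$-ring $\bigvee_k\mathcal C_2(k)_+\wedge_{\Sigma_k}S^{dk}$ on $S^d$.

**Step 1: the spectrum $D_{(p)}$ is a Moore spectrum.** First, for $2\le k\le\infty$ the free $E_k$-ring on $S^d$ is $\Sigma^\infty_+\Omega^k\Sigma^kS^d$. Indeed $\Omega^k\Sigma^kS^d$ is the free $E_k$-space on the pointed connected space $S^d$. So $E_k$-ring maps $\Sigma^\infty_+\Omega^k\Sigma^kS^d\to X$ are pointed maps $S^d\to(\Omega^\infty X,1)$, which after subtracting $1$ are pointed maps $S^d\to(\Omega^\infty X,0)$, i.e. maps of spectra $S^d\to X$. For $k=2$, the weight decomposition is the Snaith splitting. By Cohen (CLM III),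
$$\bigoplus_kH_*(\mathcal C_2(k)_+\wedge_{\Sigma_k}S^{dk};\mathbb F_p)=H_*(\Omega^2S^{d+2};\mathbb F_p)=\textstyle\bigwedge(x_0,x_1,\dots)\otimes\mathbb F_p[y_1,y_2,\dots],$$
where $|x_k|=(d+1)p^k-1$, $|y_k|=(d+1)p^k-2$, both $x_k$ and $y_k$ have weight $p^k$, and the Bockstein takes $x_k$ to $y_k$ up to a unit for $k\ge1$. Since $x_0$ has weight $1$ and $x_0^2=0$, the weight-$p$ part is spanned by $x_1$ (degree $r$) and $y_1$ (degree $r-1$). The nonzero Bockstein shows that $H_*(D;\mathbb Z_{(p)})$ is $\mathbb Z/p$ concentrated in degree $r-1$. By uniqueness of Moore spectra, $D_{(p)}\simeq\Sigma^{r-1}\mathbb S/p$.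

**Step 2: $x_1$ becomes a Dyer–Lashof operation in the free $E_\infty$-ring.** We claim that under the map from the free $E_2$-ring to the free $E_\infty$-ring on $S^d$, i.e. under $\Omega^2S^{d+2}\to QS^d$, the class $x_1$ goes to a nonzero multiple of $Q^{(d+1)/2}x_0$.

The homology of $QS^d$ is free graded-commutative on iterated operations, with Bocksteins, on $x_0$. In weight $p$ it is spanned by the classes $Q^ax_0$ and their Bocksteins, as $x_0^p=0$. The degree of $Q^ax_0$ is $d+2a(p-1)$, which is $r$ exactly for $a=(d+1)/2$. A Bockstein of $Q^ax_0$ has degree $r$ only if $(2a-d-1)(p-1)=1$, which is impossible since $p-1\ge2$. So the weight-$p$, degree-$r$ part is spanned by $Q^{(d+1)/2}x_0$, and it suffices that $x_1$ has nonzero image in $H_r(QS^d)$. It suffices to see this after homology suspension to $H_{r+1}(QS^{d+1})$. The suspension is natural for the loop map $\Omega S^{d+2}\to QS^{d+1}$ that deloops our map. So look at $\sigma(x_1)\in H_{r+1}(\Omega S^{d+2})$ through the bar spectral sequence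
$$\mathrm{Tor}^{H_*(\Omega^2S^{d+2})}(\mathbb F_p,\mathbb F_p)=\Gamma[\sigma x_k:k\ge0]\otimes\textstyle\bigwedge(\sigma y_k:k\ge1)\Longrightarrow H_*(\Omega S^{d+2};\mathbb F_p)=\mathbb F_p[z],$$
with $|z|=d+1$, $|\sigma x_k|=(d+1)p^k$, $|\sigma y_k|=(d+1)p^k-1$, and $\sigma x_k,\sigma y_k$ in filtration $1$.

- In total degree $p(d+1)-1$, the $E^2$-term is spanned by $\sigma y_1$. The classes $\gamma_a(\sigma x_0)$ have degrees divisible by $d+1\ge2$, and all other generators are too large.
- In total degree $p(d+1)$, it is spanned by $\gamma_p(\sigma x_0)$ and $\sigma x_1$. A product $\sigma y_1\gamma_a(\sigma x_0)$ would need $a(d+1)=1$.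

The abutment is zero in degree $p(d+1)-1$, so $\sigma y_1$ must die. Differentials lower filtration by at least $2$, so classes of filtration $1$ support none. Hence $\sigma y_1$ is hit, and since $\sigma x_1$ supports no differential, it is hit by a differential on $\gamma_p(\sigma x_0)$. The abutment in degree $p(d+1)=r+1$ is $\mathbb F_pz^p$, so the remaining class $\sigma x_1$ must survive. It represents the homology suspension $\sigma(x_1)$, which is therefore a nonzero multiple of $z^p$. The map $\Omega S^{d+2}\to QS^{d+1}$ is multiplicative on homology, so $z^p$ goes to $\iota_{d+1}^p$. This is nonzero because $d+1$ is even and $\iota_{d+1}$ is a polynomial generator. The claim is proved.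

After rescaling, choose $x_1$ so that it maps to $Q^{(d+1)/2}x_0$. Then normalize the equivalence $D_{(p)}\simeq\Sigma^{r-1}\mathbb S/p$ by a unit so that the pinch map $\Sigma^{r-1}\mathbb S/p\to S^r$ sends $x_1$ to the generator of $H_r(S^r;\mathbb F_p)$.

**Step 3: definition of $\Theta$.** Let $X$ be an $E_2$-ring such that $\pi_{r-1}X$ has no $p$-torsion. Mapping $S^{r-1}\xrightarrow{p}S^{r-1}\to\Sigma^{r-1}\mathbb S/p\to S^r$ into $X_{(p)}$ gives the exact sequence
$$\pi_rX_{(p)}\xrightarrow{\ p\ }\pi_rX_{(p)}\to[\Sigma^{r-1}\mathbb S/p,X_{(p)}]\to\pi_{r-1}(X_{(p)})[p]=0 .$$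
So the pinch map identifies $[D_{(p)},X_{(p)}]$ with $\pi_r(X)/p$. A class $x\in\pi_dX$ extends to an $E_2$-map from the free $E_2$-ring on $S^d$, hence gives $D\to X$ and a class
$$\Theta(x)\in\pi_r(X)/p .$$
It is natural for $E_2$-maps between such $X$. For $p=5$ and $d=3$ we have $r=19$, and $\Theta$ goes from $\pi_3$ to $\pi_{19}/5$.

**Step 4: comparison with $Q^{(d+1)/2}$.** Let $\rho:X\to Z$ be an $E_2$-map to an $E_\infty$-$H\mathbb F_p$-algebra. Then
$$\rho_*\Theta(x)=Q^{(d+1)/2}(\rho_*x). \tag{2}$$
To see this, extend $D\to X\to Z$ to an $H\mathbb F_p$-linear map $H\mathbb F_p\wedge D\to Z$ and evaluate it on $x_1\in H_r(D;\mathbb F_p)$ in two ways. First, $D\to X_{(p)}$ factors through the pinch map followed by a lift $S^r\to X_{(p)}$ of $\Theta(x)$, and $x_1$ goes to the generator of $H_r(S^r;\mathbb F_p)$. The result is $\rho_*\Theta(x)$. Second, the $E_2$-map from the free $E_2$-ring on $S^d$ to $Z$ determined by $\rho_*x$ factors through the free $E_\infty$-ring, whose map to $Z$ extends to a map of $E_\infty$-$H\mathbb F_p$-algebras taking $x_0$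 to $\rho_*x$. Since $x_1$ goes to $Q^{(d+1)/2}x_0$, the result is $Q^{(d+1)/2}(\rho_*x)$.

## 6. A congruence between matrices in two degrees, and the proof of Theorems A and A′

Write $e^{(j)}_{2k+1}\in\pi_{2k+1}T$ for the image of $e_{2k+1}$ under the $j$-th inclusion $BBU\to BBU^N$. By Lemma 3(b) and the Künneth theorem, the $e^{(j)}_{2k+1}$, $1\le j\le N$, form a basis of $Q_{2k+1}(\pi_*T)$.

**Proposition 4.** Let $\Lambda\subseteq\mathbb Q$ be a subring, $p$ an odd prime not invertible in $\Lambda$, $i\ge1$ and $i'=p(i+1)-1$. Let $\psi:T_\Lambda\to T_\Lambda$ be any $E_2$-ring map. Let $A,B\in M_N(\Lambda)$ be the matrices of $Q_{2i+1}(\psi)$ and $Q_{2i'+1}(\psi)$ in the bases $\{e^{(j)}_{2i+1}\}$ and $\{e^{(j)}_{2i'+1}\}$. Then $A\equiv B$ mod $p$.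

**Step 1: $\Theta$ on $\pi_*T_\Lambda$ is computed by $Q^{i+1}$.** The ring $\pi_*T_\Lambda$ is torsion-free, so with $d=2i+1$ and $r=p(2i+2)-1=2i'+1$ we have
$$\Theta:\pi_{2i+1}T_\Lambda\to\pi_{2i'+1}(T_\Lambda)/p .$$
Let $\rho:T_\Lambda\to H\mathbb F_p\wedge(BBU^N)_+$ be reduction mod $p$. It exists because the primes inverted in $\Lambda$ are invertible in $\mathbb F_p$; it is an $E_\infty$-map, and since $\Lambda/p=\mathbb F_p$ it induces an isomorphism $\pi_*(T_\Lambda)/p\cong H_*(BBU^N;\mathbb F_p)$. By (2), $\Theta(x)$ corresponds to $Q^{i+1}(\rho_*x)$. Hence $\Theta$ is additive. The inclusions of the factors $BBU\to BBU^N$ are $E_\infty$-maps, so by Lemma 3(c)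
$$\Theta(e^{(j)}_{2i+1})\equiv c\,e^{(j)}_{2i'+1}\ \text{ modulo decomposables},$$
with $c=\pm1$ independent of $j$.

**Step 2: $\Theta$ passes to indecomposables.** For $u,v$ of positive degree, $Q^{i+1}(uv)=\sum_{a+b=i+1}Q^au\,Q^bv$. If $Q^au\ne0$ then $2a\ge|u|>0$, so $Q^au$ has positive degree, and likewise for $v$. So $\Theta$, being additive, sends decomposables to decomposables, and induces an additive map
$$\bar\Theta:Q_{2i+1}(\pi_*T_\Lambda)\to Q_{2i'+1}(\pi_*T_\Lambda)\otimes\mathbb F_p .$$
The target is killed by $p$, so $\bar\Theta$ factors through the source modulo $p$, where $\Lambda$ acts through $\mathbb F_p$; thus $\bar\Theta$ is automatically $\Lambda$-linear. Its matrix is $c\cdot\mathrm{Id}$.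

**Step 3: naturality.** The map $\psi_*$ is a ring map, so it acts on indecomposables. As $\psi$ is an $E_2$-map, it commutes with $\Theta$, hence with $\bar\Theta$. So $cB\equiv cA$ mod $p$, and $c=\pm1$. $\square$

**Proof of Theorem A′.** Suppose $\varphi:T_\Lambda\to R_\Lambda$ is an equivalence of $E_2$-rings, and put
$$\psi=\kappa_\Lambda\circ\varphi:T_\Lambda\to T_\Lambda ,$$
an $E_2$-map. Since $\varphi_*$ is a ring isomorphism, it induces isomorphisms of free $\Lambda$-modules on every $Q_{2k+1}$. So by Lemma 2
$$\det Q_{2k+1}(\psi)\in\Lambda^\times\cdot h_k\quad\text{for every }k\ge1. \tag{3}$$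
Let $p$ be a prime not invertible in $\Lambda$. If $p=2$, then $\mathbb F_2^\times$ is trivial and there is nothing to prove. Let $p$ be odd, and let $\ell\ne p$ be a prime. Take
$$i=\ell-1\ge1,\qquad i'=p(i+1)-1=p\ell-1 .$$
Then $h_i=\ell$, and $h_{i'}=1$ because $i'+1=p\ell$ is not a prime power. Take determinants in Proposition 4 and use (3): there are $u,u'\in\Lambda^\times$ with
$$u\,\ell\equiv u'\pmod p .$$
So $\ell$ mod $p$ lies in the image of $\Lambda^\times\to\mathbb F_p^\times$. Every positive integer prime to $p$ is a product of primes $\ell\ne p$, so these primes generate $\mathbb F_p^\times$, and the map is surjective. $\square$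

**Proof of Theorem A.** For $\Lambda=\mathbb Z$, $p=5$, $\ell=2$ we have $i=1$ and $i'=9$, so the degrees are $3$ and $19$, and the congruence reads $\pm2\equiv\pm1$ mod $5$, which is false. So $R\not\simeq T$ as $E_2$-rings. By the reduction in Section 2, the conjecture fails for every $n\ge1$, and so does each variant with $E_V$, $\dim V\ge2$. $\square$

The prime $3$ would not do for $\Lambda=\mathbb Z$, since $\{\pm1\}$ is all of $\mathbb F_3^\times$. The determinant is there for $N>1$, where an equivalence may mix the $N$ copies.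

## 7. An $E_1$-equivalence built from $E_2$-maps $BU\to SL_1(M)$

We now prove Theorem B. By Section 3, $T=K(C)$ and $R=K(M)$ with $\pi_*C$ and $\pi_*M$ polynomial on generators in the same degrees. The plan is to move generators $a_i^{(j)}$ to generators $x_i^{(j)}$ by an $E_2$-map, at the price of first replacing $C=H\wedge BU^N_+$ by $A=M\wedge BU^N_+$. A relative smash product of $E_2$-rings is only an $E_1$-ring, and this is why one level of structure is lost.

Recall that $SL_1(M)$ is the component of $1$ in the space of units $GL_1(M)$. It is an $E_\infty$-space under multiplication, and $\pi_kSL_1(M)=\pi_kM$ for $k\ge1$. Choose a complex orientation $y\in M^2(\mathbb{CP}^\infty)$ reducing to $x$ under $\varepsilon$: map $MU$ to $M$ as one factor, take the image of the universal orientation, and change its sign if necessary. Let $w_i\in M_{2i}(\mathbb{CP}^\infty)$ be dual to $y^i$.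

**Step 1: prescribing an $E_2$-map on $\mathbb{CP}^\infty$.** *Claim.* For arbitrary $\alpha_i\in\pi_{2i}M$ ($i\ge1$) there is an $E_2$-map $f:BU\to SL_1(M)$ whose restriction along $L-1:\mathbb{CP}^\infty\to BU$ is $1+\sum_i\alpha_iy^i$.

Both spaces are connected, so $E_2$-maps $BU\to SL_1(M)$ correspond to pointed maps $F:B^2BU\to B^2SL_1(M)$. The restriction of $\Omega^2F$ along $L-1$ is adjoint to the restriction of $F$ along
$$S^2\wedge\mathbb{CP}^\infty\to S^2\wedge BU\to B^2BU .$$
So we must extend a given map $S^2\wedge\mathbb{CP}^\infty\to B^2SL_1(M)$ over $B^2BU\simeq BSU$ (after replacing the displayed map by an inclusion).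

The homology of $BSU$ is free and even. The group $\tilde H_{2i+2}(S^2\wedge\mathbb{CP}^\infty)=\mathbb Z$, $i\ge1$, is generated by a class mapping to $\pm\sigma^2a_i$, which is indivisible because $j_*\sigma^2a_i=\pm q_{i+1}$ is, by Lemma 3(a). So the displayed map is split injective on homology, and the relative homology is free and even. Hence relative cohomology with any coefficients vanishes in odd degrees. The space $B^2SL_1(M)$ is simply connected, with homotopy only in even degrees. The obstructions to extending up the Postnikov tower of $B^2SL_1(M)$ lie in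
$$H^{k+1}(B^2BU,\,S^2\wedge\mathbb{CP}^\infty;\,\pi_kB^2SL_1(M)),$$
and these groups vanish: the coefficients are zero for $k$ odd, and the degree $k+1$ is odd for $k$ even. Choosing compatible extensions stage by stage and passing to the limit of the tower proves the claim.

**Step 2: an $E_2$-map $\mathcal G$ hitting the generators of $\pi_*M$.** Choose polynomial generators $x_i^{(j)}$ ($1\le j\le N$) of $\pi_*M$ in degree $2i$. Let $f_j$ be as in the claim with $\alpha_i=x_i^{(j)}$. Multiplying the maps $f_j\circ\mathrm{pr}_j$ gives an $E_2$-map $BU^N\to SL_1(M)$. Let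
$$\mathcal G:A=M\wedge BU^N_+\to M$$
be its $M$-linear extension, an $E_2$-map, and let $\mathrm{aug}:A\to M$ be induced by $BU^N\to*$. Let $\tilde a_i^{(j)}\in\pi_{2i}A=M_{2i}(BU^N)$ be the image of $w_i$ under $L-1$ and the $j$-th inclusion. Then
$$\mathcal G(\tilde a_i^{(j)})=x_i^{(j)},\qquad(\varepsilon\wedge1)(\tilde a_i^{(j)})=a_i^{(j)}\in\pi_{2i}C,\qquad\mathrm{aug}(\tilde a_i^{(j)})=0 .$$
For the first equation, the product of the $f_{j'}\circ\mathrm{pr}_{j'}$ restricts along the $j$-th inclusion to $f_j$, so the left side is the pairing $\langle1+\sum_kx_k^{(j)}y^k,\,w_i\rangle=x_i^{(j)}$. The second holds because $y$ reduces to $x$, so $w_i$ reduces to the dual of $x^i$. The third is $\langle1,w_i\rangle=0$.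

**Step 3: an $E_1$-map $\Phi:M\wedge BBU^N_+\to R$.** By uniqueness of augmentations, $\varepsilon\circ\mathcal G$ and $\varepsilon\circ\mathrm{aug}$ agree as $E_2$-maps $A\to H$. So $(\varepsilon,\mathcal G,\varepsilon)$ is a map of spans of $E_2$-rings
$$(M\xleftarrow{\mathrm{aug}}A\xrightarrow{\mathrm{aug}}M)\longrightarrow(H\xleftarrow{\ \varepsilon\ }M\xrightarrow{\ \varepsilon\ }H). \tag{4}$$
An $E_2$-ring is an $E_1$-algebra in $E_1$-rings, and the relative smash product of a span of $E_1$-rings is a symmetric monoidal functor of the span. So relative smash products of spans of $E_2$-rings are functorially $E_1$-rings. As in Section 3, $M\wedge_AM\simeq M\wedge BBU^N_+$, compatibly with left units. So (4) gives an $E_1$-map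
$$\Phi:M\wedge BBU^N_+=M\wedge_AM\to H\wedge_MH=R .$$
The left unit of $M\wedge_AM$ is induced by the map of spans from $(M\leftarrow\mathbb S\to\mathbb S)$ to $(M\leftarrow A\to M)$. Its composite with (4) factors through $(H\leftarrow\mathbb S\to\mathbb S)$. So $\Phi$ carries the left unit of $M\wedge_AM$ to the left unit of $R$ precomposed with $\varepsilon$; in particular $\Phi$ is left $M$-linear over $\varepsilon$.

**Step 4: make it $H$-linear.** Restrict $\Phi$ to an $E_1$-map $\Sigma^\infty_+BBU^N\to R$. Since $R$ is an $E_\infty$-$H$-algebra via the left unit, this extends to a map of $E_1$-$H$-algebras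
$$\tilde\Phi:T=H\wedge BBU^N_+\to R .$$
Both $\Phi$ and $\tilde\Phi\circ(\varepsilon\wedge1)$ are left $M$-linear maps out of $M\wedge BBU^N_+$ with the same restriction to $\Sigma^\infty_+BBU^N$. So they agree as maps of spectra:
$$\Phi\simeq\tilde\Phi\circ(\varepsilon\wedge1). \tag{5}$$

**Step 5: a suspension map for $A$.** To evaluate $\Phi$ on homotopy we need an analogue of $g$. Let $I_A$ be the fiber of $\mathrm{aug}:A\to M$. Since $\mathrm{aug}$ is split by the unit $M\to A$, $\pi_*I_A=\ker(\mathrm{aug}_*)$. In the cofiber sequence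
$$M\wedge_AI_A\to M\to M\wedge_AM$$
the second map is the left unit, split by multiplication. So the boundary $\pi_{d+1}(M\wedge_AM)\to\pi_d(M\wedge_AI_A)$ is surjective, its kernel is the image of $\pi_{d+1}M$ under the left unit, and the kernel of the multiplication map is a complement of that image. Hence for $z\in\ker(\mathrm{aug}_*)$ of degree $d\ge1$ there is a unique class $g_A(z)\in\pi_{d+1}(M\wedge_AM)$ which is killed by multiplication to $\pi_{d+1}M$ and whose boundary is the image of $z$ in $\pi_d(M\wedge_AI_A)$.

Let $E$ be as in Section 1 and let $(\varepsilon,F,\varepsilon)$ be a map of spans from $(M\leftarrow A\to M)$ to $(H\leftarrow E\to H)$. It induces a map $I_A\to I$ over $F$, and a map from the above cofiber sequence to $H\wedge_EI\to H\to K(E)$. The image of $z$ in $\pi_dI=\pi_dE$ is $F(z)$. In the target $\partial$ is an isomorphism, so the induced map $M\wedge_AM\to K(E)$ sends $g_A(z)$ to $g(F(z))$.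

**Step 6: $\tilde\Phi$ is an equivalence.** Apply Step 5 to (4), with $E=M$ and $F=\mathcal G$:
$$\Phi(g_A(\tilde a_i^{(j)}))=g(\mathcal G\tilde a_i^{(j)})=g(x_i^{(j)}) .$$
Apply it to the map of spans to $(H\leftarrow C\to H)$ induced by $\varepsilon$, with $F=\varepsilon\wedge1:A\to C$; on relative smash products this is $\varepsilon\wedge1:M\wedge BBU^N_+\to T$, so
$$(\varepsilon\wedge1)(g_A(\tilde a_i^{(j)}))=g(a_i^{(j)}) .$$
By (5), $\tilde\Phi_*(g(a_i^{(j)}))=g(x_i^{(j)})$. By Lemma 1, $\pi_*T=\bigwedge_{\mathbb Z}(g(a_i^{(j)}))$ and $\pi_*R=\bigwedge_{\mathbb Z}(g(x_i^{(j)}))$. So the ring map $\tilde\Phi_*$ is an isomorphism, and $\tilde\Phi$ is an equivalence of $E_1$-$H\mathbb Z$-algebras. An equivalence of $E_k$-rings with $k\ge2$ would restrict to one of $E_2$-rings, which Theorem A excludes. So $k=1$ is the largest possible value, and Theorem B is proved. $\square$
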